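# A finitely generated, residually finite group with finite Reidemeister number that is not virtually solvable

## 1. The guess that a finite Reidemeister number forces virtual solvability

Take a group $G$ and an automorphism $\varphi$ of it. Ordinary conjugation replaces $y$ by $zyz^{-1}$. Twisted conjugation replaces $y$ by $z\,y\,\varphi(z)^{-1}$. Infinite groups tend to have infinitely many twisted classes, and one asks what it means for a group to have only finitely many. The first guess is that such a group must be close to solvable, at least if it is finitely generated and has enough finite quotients. Here are the precise notions.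

**Definition (Reidemeister number).** Let $\varphi\in\operatorname{Aut}G$. Elements $x,y\in G$ are *twisted $\varphi$-conjugate* if $x=z\,y\,\varphi(z)^{-1}$ for some $z\in G$. The classes of this equivalence relation are the *Reidemeister classes* of $\varphi$, and their number is $R(\varphi)$, a positive integer or $\infty$ (infinite cardinals are not distinguished). An infinite group $G$ has the *$R_\infty$-property* if $R(\varphi)=\infty$ for every $\varphi\in\operatorname{Aut}G$.

**Definition (residually finite, virtually solvable).** A group is *residually finite* if every nontrivial element has nontrivial image in some finite quotient. It is *virtually solvable* if it has a solvable subgroup of finite index. This property passes to subgroups: intersect with the solvable subgroup.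

The guess is stated as a conjecture in Alexander Fel'shtyn, Timur Nasybullov, "The $R_\infty$ and $S_\infty$ properties for linear algebraic groups", arXiv:1506.02464 (2015):

**Conjecture R.** Every infinite, residually finite, finitely generated group either possesses the $R_\infty$-property or is a virtually solvable group.

The "or" is inclusive. So the conjecture says that an infinite, residually finite, finitely generated group with an automorphism of finite Reidemeister number is virtually solvable.

Three facts let us compute.

**Fact 1 (quotients).** If $M\trianglelefteq G$ and $\varphi(M)=M$, then the induced automorphism $\bar\varphi$ of $G/M$ satisfies $R(\bar\varphi)\le R(\varphi)$. Indeed, twisted conjugate elements have twisted conjugate images, so $G\to G/M$ induces a surjection on classes.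

**Fact 2 (abelian groups).** If $G$ is abelian, written additively, then $x$ and $y$ are twisted conjugate exactly when $x-y=z-\varphi(z)$ for some $z$. So the classes are the cosets of $(1-\varphi)G$, and $R(\varphi)=|G/(1-\varphi)G|$.

**Fact 3 (finite groups).** If $Q$ is finite, then $R(\varphi)=1$ if and only if $\varphi$ fixes only $1$. The class of $1$ is the set of all $z\varphi(z)^{-1}$, so $R(\varphi)=1$ means that $z\mapsto z\varphi(z)^{-1}$ is surjective, which for finite $Q$ is the same as injective. And $u\varphi(u)^{-1}=w\varphi(w)^{-1}$ holds if and only if $w^{-1}u=\varphi(w^{-1}u)$. So injectivity means that there is no nontrivial fixed point.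

Now some tests.

**Test: $\mathbb Z^n$.** By Fact 2, $R(\varphi)=|\det(1-\varphi)|$ if this is nonzero, and $\infty$ otherwise. The identity has $R=\infty$; inversion has $R=2^n$. The group is abelian, so the guess holds.

**Test: the infinite dihedral group.** Let $D=\langle r\rangle\rtimes\langle s\rangle$ with $r$ of infinite order, $s^2=1$, $srs=r^{-1}$. An automorphism has $\varphi(r)=r^{\varepsilon}$, $\varepsilon=\pm1$, and $\varphi(s)=r^ks$. Suppose first $\varepsilon=1$. Twisted conjugation by $r^n$ fixes $r^m$, and twisted conjugation by $s$ gives $s\,r^m\,(r^ks)^{-1}=s\,r^{m+k}s=r^{-m-k}$. So the classes inside $\langle r\rangle$ have at most two elements. Suppose now $\varepsilon=-1$. Then $r^n\,(r^ms)\,\varphi(r^n)^{-1}=r^{n+m}s\,r^n=r^ms$, and $s\,(r^ms)\,(r^ks)^{-1}=r^{-m}r^ks=r^{k-m}s$, so the classes inside $\langle r\rangle s$ have at most two elements. In both cases $R(\varphi)=\infty$. So $D$ is virtually solvable and has the $R_\infty$-property: the inclusive "or" matters.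

**Test: a lamplighter group.** Let $\xi$ generate $\mathbb F_4^\times$, let $M=\mathbb F_4[t^{\pm1}]$ and $G=M\rtimes\langle t\rangle$, where $t$ acts by multiplication. It is generated by $1,\xi\in M$ and $t$, and it is residually finite, because $M\to\mathbb F_4[t]/(t^n-1)$ extends to finite quotients of $G$. Put $\alpha(f)(t)=\xi f(t^{-1})$. Then $\alpha(tf)=t^{-1}\alpha(f)$, so $\varphi(f\,t^r)=\alpha(f)\,t^{-r}$ is an automorphism. Twisted conjugation of $f\,t^r$ by $t^d$ gives $(t^df)\,t^{r+2d}$, so we may take $r\in\{0,1\}$. Twisted conjugation by $u\in M$ gives $\bigl(f+(1-T)u\bigr)t^r$ with $T=t^r\alpha$. Now $T^2u=\xi^2u$, and $(1-T)(1+T)=(1+T)(1-T)=1-\xi^2$ is multiplication by a nonzero scalar, so $1-T$ is bijective and $f$ can be removed. Hence $R(\varphi)\le 2$; Fact 1 applied to inversion on $\langle t\rangle\cong\mathbb Z$ gives $R(\varphi)\ge2$. So $R(\varphi)=2$, and the group is solvable, as the guess predicts.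

**Test: the free group $F$ of rank 2.** This group is not virtually solvable. Let $\varphi$ act on $F/\gamma_2=\mathbb Z^2$ by a matrix $\varphi_{ab}$ of determinant $1$. If $1$ is an eigenvalue of $\varphi_{ab}$, then $R(\varphi)=\infty$ by Facts 1 and 2. Suppose it is not. The infinite cyclic group $Z=\gamma_2/\gamma_3$ is central in $Q=F/\gamma_3$ and is generated by the commutator of the two free generators. This commutator is bilinear and alternating, so $\varphi$ acts on $Z$ by the determinant, that is, trivially. If $c,c'\in Z$ and $c'=zc\,\varphi(z)^{-1}$ in $Q$, then $z\varphi(z)^{-1}\in Z$, so the image of $z$ in $\mathbb Z^2$ is fixed by $\varphi_{ab}$ and hence is $0$. Thus $z\in Z$, $z\varphi(z)^{-1}=1$ and $c'=c$. The elements of $Z$ lie in pairwise different classes, and $R(\varphi)=\infty$.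

The last test shows what goes wrong when one leaves the solvable world: on commutators the automorphism acts by products of eigenvalues, here by the product of two, and this product was $1$. Over a finite field one can choose a scalar $\xi$ none of whose first $i$ powers is $1$. This is how the guess will fail.

**Theorem A.** There is an infinite, finitely generated, residually finite group $G$ that is not virtually solvable and has an automorphism $\varphi$ with $R(\varphi)=8<\infty$.

In particular, Conjecture R is false. The next statement uses one more notion. The class of *elementary amenable* groups is the smallest class that contains all finite and all abelian groups and is closed under subgroups, quotients, extensions and directed unions. The lamplighter group above is an example, being an extension of an abelian group by an abelian group. A group is *locally finite* if its finitely generated subgroups are finite; an infinite direct sum of finite groups is an example. By "$X$-by-$Y$" we mean a normal subgroup of type $X$ with quotient of type $Y$.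

**Theorem B.** For every $n\ge1$ there are $2^{\aleph_0}$ pairwise non-isomorphic finitely generated, residually finite, elementary amenable, not virtually solvable groups, each with an automorphism whose Reidemeister number is exactly $n$. For $n=1$ and any prime $p$, the group can be chosen (locally finite $p$-group)-by-(free abelian of rank $6$).

For $R=1$ something of the guess survives. Call a group *residually (finite solvable)* if each nontrivial element has nontrivial image in some finite solvable quotient. The group $\mathbb Z$ is an example; $A_5$ is not, since its only solvable quotient is trivial.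

**Theorem C.** If $G$ is finitely generated and residually finite and $R(\varphi)=1$ for some $\varphi\in\operatorname{Aut}G$, then $G$ is residually (finite solvable). By Theorem B, "residually (finite solvable)" cannot be replaced by "virtually solvable".

## 2. Fixed-point-free in every coordinate does not give surjectivity

A sensible person would start from Fact 3. Take finite $p$-groups $P_2,P_3,\dots$ of growing derived length, each with an automorphism without nontrivial fixed points. On $\prod_iP_i$ the coordinatewise automorphism $\psi$ has the property that $z\mapsto z\psi(z)^{-1}$ is bijective, so $R(\psi)=1$. But the full product is uncountable, and we need a finitely generated group. So pass to a suitable $\psi$-invariant subgroup $N$. The map is still injective on $N$. It need not be surjective: for $g\in N$ the unique solution $z$ of $g=z\psi(z)^{-1}$ exists in $\prod_i P_i$ but may lie outside $N$.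

Here is an abelian example in which this happens as badly as possible. Fix a prime $p$, let $\xi_i$ generate the multiplicative group of $k_i=\mathbb F_{p^i}$, and let $V_i$ be the $k_i$-vector space with basis $e_j$, $j\in\mathbb Z/m_i$, where $m_i=(i+1)^2$. Let $t$ shift $e_j\mapsto e_{j+1}$ and let $x$ multiply by $\xi_i$. For $i\ge2$ we have $\xi_i\ne1$, so $x$ has no nonzero fixed vector in $V_i$. Let $N_1\le\prod_{i\ge2}V_i$ be the subgroup generated by all $t^jx^k(e_0)_i$. It is the image of the map
$$\mathbb F_p[t^{\pm1},x^{\pm1}]\to\prod_iV_i,\qquad \sum_jf_j(x)t^j\mapsto\Bigl(\sum_jf_j(\xi_i)e_j\Bigr)_i .$$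
This map is injective. If $f_{j_0}\ne0$, then for large $i$ the exponents $j$ that occur are distinct mod $m_i$, so the coefficient of $e_{j_0}$ is $f_{j_0}(\xi_i)$. The minimal polynomial of $\xi_i$ over $\mathbb F_p$ has degree $i$, so this is nonzero for large $i$. Hence $N_1\cong\mathbb F_p[t^{\pm1},x^{\pm1}]$ with $x$ acting by multiplication, and Fact 2 gives
$$R(x|_{N_1})=\bigl|\mathbb F_p[t^{\pm1},x^{\pm1}]/(1-x)\bigr|=\bigl|\mathbb F_p[t^{\pm1}]\bigr|=\infty ,$$
although $x$ is fixed-point-free in every coordinate.

In this example the cure is visible: adjoin an operator $y$ that acts as $1-x$, that is, multiplies by $1-\xi_i$, and include its inverse. Then $1-x$ becomes invertible on the enlarged module. In a nonabelian $N$ the map $z\mapsto z\psi(z)^{-1}$ is not a homomorphism, so it is not clear what "acts as $1-\psi$" should mean. The construction arranges that $N$ is abelian modulo its elements of finite support. The operator $y$ takes care of the abelian quotient, and Fact 3 takes care of the elements of finite support. Nonsolvability must then sit entirely in the finite-support part, at coordinates that run to infinity.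

## 3. Monomial algebras in which nearby generators multiply to zero

**Choice of the fields.** Fix any sequence of primes $(p_i)_{i\ge2}$; a constant sequence is allowed. Put $q_i=p_i^{\,i}$, $k_i=\mathbb F_{q_i}$, and let $\xi_i$ be a generator of $k_i^\times$. Its order is $q_i-1\ge2^i-1\ge i+1$ (for $i=2$ the last inequality reads $3\ge3$, and the left side grows faster). Hence
$$\xi_i^{\,n}\ne1\quad(1\le n\le i),\qquad \xi_i\ne0,1. \tag{1}$$

**The algebra.** Put $m_i=(i+1)^2$ and let $\operatorname{dist}$ be the cyclic distance on $\mathbb Z/m_i$. Let $A_i$ be the associative unital $k_i$-algebra with generators $e_j$ $(j\in\mathbb Z/m_i)$ and relations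
$$e_je_{j'}=0\ \text{ if }\operatorname{dist}(j,j')\le i,\qquad\text{all products of }i+1\text{ generators are }0 .$$

All relations say that certain words vanish. In the free algebra, the span of all words containing a forbidden subword is a two-sided ideal, and it is the ideal generated by the relations. So $A_i$ has as basis the words without a forbidden subword: $1$, and the words $e_{j_1}\cdots e_{j_n}$ with $1\le n\le i$ and all consecutive distances $>i$. It follows that $A_i$ is finite and graded by word length. In particular $e_j^2=0$. Let $J_i$ be the span of the words of positive length. Then $J_i^{\,i+1}=0$. So $P_i=1+J_i$ is a group, with $(1+u)^{-1}=\sum_{n=0}^{i}(-u)^n$. Its order $|J_i|$ is a power of $p_i$, so $P_i$ is a finite $p_i$-group.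

**Example.** Take $i=2$, $p_2=2$. Then $k_2=\mathbb F_4$, $m_2=9$, and the words are $1$, the nine letters, and $e_je_{j'}$ with $\operatorname{dist}(j,j')\in\{3,4\}$. Each $j$ has $4$ such partners, so $\dim A_2=1+9+36=46$ and $|P_2|=4^{45}$. With $\xi_2=\omega$ of order $3$, multiplying each $e_j$ by $\omega$ multiplies degree one by $\omega$ and degree two by $\omega^2\ne1$.

**The action.** Let $H\cong\mathbb Z^3$ be free abelian on $t,x,y$. It acts on $A_i$ by
$$t:e_j\mapsto e_{j+1},\qquad x:e_j\mapsto\xi_ie_j,\qquad y:e_j\mapsto(1-\xi_i)e_j .$$
The shift preserves distances, and $\xi_i$ and $1-\xi_i$ are nonzero scalars by (1). So these formulas respect the relations and define graded $k_i$-algebra automorphisms. They commute, as one checks on generators. Hence $H$ acts on $P_i$, and coordinatewise on $\prod_{i\ge2}P_i$. Write this action as $h.g$.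

**Lemma 1.** The element $x$ has no nontrivial fixed point on $P_i$.

*Proof.* On the degree-$n$ component, $1\le n\le i$, $x$ is multiplication by $\xi_i^{\,n}$. If $1+\sum_{n=1}^iu_n$ is fixed, with $u_n$ of degree $n$, then $(\xi_i^{\,n}-1)u_n=0$, and (1) gives $u_n=0$ for all $n$. $\square$

**The group $N$.** Let $a=(1+e_0)_{i\ge2}$, and let $N\le\prod_{i\ge2}P_i$ be the subgroup generated by all $h.a$, $h\in H$. It is $H$-invariant, and
$$t^jx^ky^l.a=\bigl(1+\xi_i^{\,k}(1-\xi_i)^l\,e_j\bigr)_{i\ge 2}\qquad(\text{index }j\bmod m_i). \tag{2}$$
Let $\psi\in\operatorname{Aut}N$ be the action of $x$. Since $H$ is abelian, $\psi$ commutes with the action of $H$. Let $K=N\cap\bigoplus_iP_i$ be the subgroup of elements of finite support. It is normal in $N$ and invariant under $H$, because conjugation and the $H$-action do not enlarge supports. We write $[u,v]=uvu^{-1}v^{-1}$.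

The role of $y$ is as in Section 2. Suppose all $p_i=p$ and we used only $t$ and $x$. Since $(1+u)(1+v)=1+u+v+uv$, taking degree-one parts is a homomorphism $P_i\to V_i$. The resulting group would map onto the $N_1$ of Section 2, compatibly with $x$, and Fact 1 would give $R=\infty$.

## 4. Every element of $N$ has the form $z\psi(z)^{-1}$

**Lemma 2.** The group $N/K$ is abelian, and $v\,\psi(v)^{-1}=y.v$ for all $v\in N/K$. Hence $v\mapsto v\psi(v)^{-1}$ is a surjection of $N/K$ onto itself.

*Proof.* **Step 1: generators commute modulo $K$.** This step makes $N/K$ abelian, and it is the reason for the relations between nearby generators. Let $h,h'\in H$ have $t$-exponents $j,j'$ with $|j|,|j'|\le L$. For every $i\ge2L$ we have $\operatorname{dist}(j,j')\le2L\le i$, so $e_je_{j'}=e_{j'}e_j=0$ in $A_i$. By (2) the $i$-components of $h.a$ and $h'.a$ are $1+ce_j$ and $1+c'e_{j'}$ with scalars $c,c'$, and these commute. So $[h.a,h'.a]$ has nontrivial components only at indices $i<2L$; it lies in $K$. Since the $h.a$ generate $N$, the group $N/K$ is abelian.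

**Step 2: the defect map equals $y$.** This step identifies $1-\psi$ with an invertible operator. Since $N/K$ is abelian, both $v\mapsto v\psi(v)^{-1}$ and $v\mapsto y.v$ are endomorphisms of $N/K$, so it suffices to compare them on generators. If $(h.a)_i=1+ce_j$, then, since $e_j^2=0$,
$$\bigl((h.a)\,\psi(h.a)^{-1}\bigr)_i=(1+ce_j)(1-\xi_ice_j)=1+(1-\xi_i)ce_j=(y.(h.a))_i .$$
Thus the two endomorphisms agree. Both $y$ and $y^{-1}$ preserve $N$ and $K$, so $y$ acts bijectively on $N/K$, and the defect map is surjective. $\square$

**Proposition 3.** For every $g\in N$ there is $z\in N$ with $g=z\psi(z)^{-1}$.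

*Proof.* **Step 1: reduce to finite support.** By Lemma 2 there is $z\in N$ with $g\in z\psi(z)^{-1}K$. Then
$$f:=z^{-1}g\,\psi(z)\in\psi(z)^{-1}K\psi(z)=K .$$

**Step 2: solve in a finite group.** Choose $n$ such that $f$ lies in $K_n:=N\cap\prod_{i\le n}P_i$, the elements of $N$ supported in indices $\le n$. The group $K_n$ is finite and $\psi$-invariant. By Lemma 1, applied in each coordinate, $\psi$ has no nontrivial fixed point in $K_n$. By Fact 3, $f=u\psi(u)^{-1}$ for some $u\in K_n$.

**Step 3: combine.** We get $g=zf\psi(z)^{-1}=zu\,\psi(u)^{-1}\psi(z)^{-1}=(zu)\,\psi(zu)^{-1}$. $\square$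

## 5. Unitriangular quotients of $N$ have unbounded derived length

**Proposition 4.** The group $N$ is not virtually solvable.

*Proof.* **Step 1: map $A_i$ to matrices.** The aim is a quotient of $N$ in which long derived series are visible. The indices $s(i+1)$, $1\le s\le i$, are spaced just widely enough that the relations do not kill their products. For $i\ge2$ define an algebra homomorphism from $A_i$ to the $(i+1)\times(i+1)$ matrices over $k_i$ by
$$e_{s(i+1)}\mapsto E_{s,s+1}\ (1\le s\le i),\qquad e_j\mapsto0\text{ for all other }j .$$
The indices $i+1,2(i+1),\dots,i(i+1)$ are distinct mod $(i+1)^2$, so this makes sense on generators. We check the relations. A product of two images is nonzero only if it is $E_{s,s+1}E_{s+1,s+2}$, that is, for $j=s(i+1)$, $j'=(s+1)(i+1)$. Then $\operatorname{dist}(j,j')=\min(i+1,\,i(i+1))=i+1>i$, and no relation is imposed on this pair. So every product $e_je_{j'}$ with $\operatorname{dist}(j,j')\le i$ is sent to $0$. A product of $i+1$ strictly upper triangular $(i+1)\times(i+1)$ matrices is $0$.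

We obtain a homomorphism $N\to P_i\to\mathrm{UT}_{i+1}(k_i)$. Let $D_i$ be its image, a finite $p_i$-group. By (2) with $h=t^{s(i+1)}$, it contains $1+E_{s,s+1}$ for $1\le s\le i$.

**Step 2: the derived length of $D_i$ grows.** For $\alpha<\beta<\gamma$ put $X=E_{\alpha\beta}$, $Y=E_{\beta\gamma}$, $W=XY=E_{\alpha\gamma}$. Since $X^2=Y^2=0$ and $YX=0$, and since $W$ has zero product on either side with each of $X,Y,W$,
$$[1+X,1+Y]=(1+X+Y+W)(1-X-Y+W)=1-X^2-Y^2-XY-YX+2W=1+W .$$
So $[1+E_{\alpha\beta},1+E_{\beta\gamma}]=1+E_{\alpha\gamma}$. By induction on $r$, the $r$-th derived subgroup $D_i^{(r)}$ contains $1+E_{s,s+2^r}$ whenever $s\ge1$ and $s+2^r\le i+1$. For $r=0$ this is Step 1. For the step take the commutator of $1+E_{s,s+2^r}$ and $1+E_{s+2^r,s+2^{r+1}}$. With $s=1$ we see that $D_i^{(r)}\ne1$ if $2^r\le i$. So the derived lengths of the $D_i$ are unbounded.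

**Step 3: bounded derived length would follow from virtual solvability.** Suppose $N$ had a solvable subgroup of finite index. Its normal core is a normal solvable subgroup of some finite index $e$ and some derived length $\ell$. Its image in $D_i$ is a normal subgroup of derived length $\le\ell$ and index $\le e$. The quotient is a $p_i$-group of order $\le e$. It is solvable, its derived series strictly decreases to $1$, so its derived length is at most $e$. Hence $D_i$ has derived length $\le\ell+e$ for every $i$, which contradicts Step 2. $\square$

## 6. Two copies of $N$ and inversion on $\mathbb Z^3$: proof of Theorem A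

The group $N\rtimes H$ is finitely generated, by $a,t,x,y$. The obvious extension of $\psi$ to it is $nh\mapsto\psi(n)h$, since $\psi$ commutes with $H$. But this is the identity on the quotient $H\cong\mathbb Z^3$, where $R=\infty$ by Fact 2, so by Fact 1 it has $R=\infty$. We need an automorphism that moves $H$. In the lamplighter test the substitution $t\mapsto t^{-1}$ inverted the acting group. Here we make inversion possible by taking two copies of $N$, on which $H$ acts oppositely, and exchanging them.

**Step 1: the group.** Let $G=(N\times N)\rtimes H$ with $h\cdot(b,c)=(h.b,\;h^{-1}.c)$. This is an action because $H$ is abelian.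

It is finitely generated, by $(a,1),(1,a),t,x,y$: conjugation by $H$ produces all $(h.a,1)$ and all $(1,h^{-1}.a)$.

It is residually finite. An element outside $N\times N$ survives in $H\cong\mathbb Z^3$, which is residually finite. A nontrivial $(b,c)\in N\times N$ has a nontrivial component $(b_i,c_i)$ for some $i$. Let $H_i$ be the image of $H$ in $\operatorname{Aut}(P_i\times P_i)$, a finite group. The projection $N\times N\to P_i\times P_i$ is $H$-equivariant, so it extends to a homomorphism from $G$ to the finite group $(P_i\times P_i)\rtimes H_i$, in which $(b,c)$ survives.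

It is not virtually solvable, since it contains $N$, and virtual solvability passes to subgroups (Proposition 4). In particular it is infinite.

**Step 2: the automorphism.** Put $\alpha(b,c)=(\psi(c),b)$, an automorphism of $N\times N$. Then
$$\alpha(h\cdot(b,c))=(\psi(h^{-1}.c),\,h.b)=(h^{-1}.\psi(c),\,h.b)=h^{-1}\cdot\alpha(b,c). \tag{3}$$
Define $\varphi\bigl((b,c)h\bigr)=\alpha(b,c)\,h^{-1}$. For $n,n'\in N\times N$ and $h,h'\in H$ we have $nh\,n'h'=n\,(h\cdot n')\,hh'$, so by (3)
$$\varphi(nh\,n'h')=\alpha(n)\,\bigl(h^{-1}\cdot\alpha(n')\bigr)\,h^{-1}h'^{-1}=\alpha(n)h^{-1}\,\alpha(n')h'^{-1}=\varphi(nh)\,\varphi(n'h').$$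
So $\varphi$ is a homomorphism. It is bijective because $\alpha$ and inversion are.

**Step 3: $R(\varphi)\le8$.** Let $g=(b,c)h$. First we normalize $h$. For $d\in H$ we have $\varphi(d)^{-1}=d$, so
$$d\,g\,\varphi(d)^{-1}=d\,(b,c)\,h\,d=\bigl(d\cdot(b,c)\bigr)\,d^2h .$$
So we may assume that $h$ lies in a fixed set of $8$ representatives of $H/H^2$.

Next we remove $(b,c)$ while keeping $h$. For $(u,w)\in N\times N$ we have $\varphi(u,w)=(\psi(w),u)$, and moving its inverse past $h$ gives
$$(u,w)\,(b,c)h\,\varphi(u,w)^{-1}=\bigl(u\,b\,(h.\psi(w))^{-1},\ w\,c\,(h^{-1}.u)^{-1}\bigr)\,h .$$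
With $u=1$, $w=c^{-1}$ the second coordinate becomes $1$. So assume $c=1$, with a possibly new $b$. Now choose any $u\in N$ and put $w=h^{-1}.u$. The second coordinate stays $1$, and $h.\psi(w)=\psi(h.h^{-1}.u)=\psi(u)$, so the element becomes
$$\bigl(u\,b\,\psi(u)^{-1},\,1\bigr)h .$$
By Proposition 3, $b=z\psi(z)^{-1}$ for some $z\in N$. With $u=z^{-1}$ the first coordinate is $z^{-1}z\psi(z)^{-1}\psi(z)=1$. So $g$ is twisted conjugate to $h$, one of $8$ elements.

**Step 4: $R(\varphi)\ge8$.** On $G/(N\times N)=H$, $\varphi$ induces inversion. By Fact 2 its Reidemeister number is $|H/H^2|=8$, and Fact 1 gives $R(\varphi)\ge8$.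

Hence $R(\varphi)=8$. Theorem A is proved, and Conjecture R is false. $\blacksquare$

## 7. Six copies of $N$ over $\mathbb Z[\zeta]$ and Reidemeister number one

The number $8$ came only from the quotient: inversion is multiplication by $-1$, and $1-(-1)=2$ is not a unit of $\mathbb Z$. To get $R=1$ we replace $-1$ by a root of unity $\zeta$ for which $1-\zeta$ is a unit. Since $-1$ has order $2$ we used two copies of $N$. A primitive sixth root of unity will need six.

**Step 1: the lattice.** Let $E=\mathbb Z[\zeta]$ with $\zeta$ a primitive sixth root of unity. Then $\zeta^2-\zeta+1=0$, so $\zeta(1-\zeta)=1$ and $1-\zeta=\zeta^{-1}$. Let $B=H\otimes_{\mathbb Z}E\cong\mathbb Z^6$, written additively, and let $\beta$ be multiplication by $\zeta$ on $B$. Then $\beta^6=1$, and $1-\beta=\beta^{-1}$ is bijective. Let $\chi:B\to H$ be the surjection induced by $E\to\mathbb Z$, $u+v\zeta\mapsto u$. Put $\chi_i=\chi\circ\beta^{-(i-1)}$, with $i$ taken mod $6$, which is legitimate since $\beta^6=1$. Each $\chi_i$ is surjective, and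
$$\chi_i(\beta b)=\chi_{i-1}(b)\qquad(i\bmod6,\ b\in B). \tag{4}$$

**Step 2: the group and its automorphism.** Put
$$\Gamma=N^6\rtimes B,\qquad b\cdot(n_1,\dots,n_6)=(\chi_1(b).n_1,\dots,\chi_6(b).n_6),\qquad\alpha(n_1,\dots,n_6)=(\psi(n_6),n_1,\dots,n_5).$$
By (4), and because $\psi$ commutes with $H$,
$$\beta(b)\cdot\alpha(n)=\bigl(\chi_6(b).\psi(n_6),\,\chi_1(b).n_1,\dots,\chi_5(b).n_5\bigr)=\alpha(b\cdot n).$$
So $\Phi(nb)=\alpha(n)\beta(b)$ satisfies $\Phi(nb\,n'b')=\alpha(n)\bigl(\beta(b)\cdot\alpha(n')\bigr)\beta(b+b')=\Phi(nb)\Phi(n'b')$. It is bijective, hence an automorphism of $\Gamma$.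

**Step 3: basic properties of $\Gamma$.** The group $\Gamma$ is generated by a basis of $B$ and the six coordinate copies of $a$: conjugating the $i$-th copy of $a$ by $b$ gives $\chi_i(b).a$ in coordinate $i$, and $\chi_i$ is surjective. It is residually finite. Elements outside $N^6$ survive in $B\cong\mathbb Z^6$, and a nontrivial element of $N^6$ survives in one of the finite groups $P_i^6\rtimes(\text{image of }B\text{ in }\operatorname{Aut}(P_i^6))$, as in Section 6. It is not virtually solvable, since it contains $N$.

**Step 4: $R(\Phi)=1$.** Let $g=nb$. First we remove $b$. For $c\in B$,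
$$c\,g\,\Phi(c)^{-1}=(c\cdot n)\,\bigl(b+(1-\beta)c\bigr).$$
Since $1-\beta$ is bijective, we can choose $c$ with $(1-\beta)c=-b$. So assume $g=n\in N^6$. For $u\in N^6$,
$$u\,n\,\alpha(u)^{-1}=\bigl(u_1n_1\psi(u_6)^{-1},\;u_2n_2u_1^{-1},\;\dots,\;u_6n_6u_5^{-1}\bigr).$$
Next we clear coordinates $2,\dots,6$. Put $u_1=v$, still free, and $u_i=u_{i-1}n_i^{-1}$ for $2\le i\le6$. Then $u_in_iu_{i-1}^{-1}=1$ for $2\le i\le6$, and $u_6=vm$ with $m=n_2^{-1}n_3^{-1}\cdots n_6^{-1}$. The first coordinate becomes
$$v\,n_1\,\psi(vm)^{-1}=v\,\bigl[n_1\psi(m)^{-1}\bigr]\,\psi(v)^{-1}.$$
By Proposition 3, $n_1\psi(m)^{-1}=z\psi(z)^{-1}$ for some $z\in N$, and $v=z^{-1}$ makes the first coordinate $1$. So every element is twisted conjugate to $1$, and $R(\Phi)=1$.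

Section 6 is the same scheme with $\zeta=-1$: then $E=\mathbb Z$, $B=H$, $\chi=\mathrm{id}$, there are two copies, and $1-\zeta=2$.

**Step 5: structure of $\Gamma$.** The group $K$ is the directed union of the finite groups $K_n$, so it is locally finite and elementary amenable. Since $N/K$ and $\Gamma/N^6\cong\mathbb Z^6$ are abelian, $N$, $N^6$ and $\Gamma$ are elementary amenable.

Suppose now that all $p_i=p$. Then every $K_n$ is a finite $p$-group, so $K$ is a locally finite $p$-group. We have $a^p=1$, because $(1+e_0)^p=1+pe_0=1$ in each $A_i$. So $N/K$ is abelian and generated by elements of order dividing $p$; it has exponent dividing $p$ and is locally finite. Therefore $N$ is a $p$-group. It is also locally finite: if $F\le N$ is finitely generated, then $FK/K$ is finite, so $F\cap K$ has finite index in $F$ and is finitely generated, hence finite, and $F$ is finite. So $N^6$ is a locally finite $p$-group and $\Gamma/N^6\cong\mathbb Z^6$. This gives the last sentence of Theorem B.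

## 8. All values of $n$, and uncountably many groups: end of the proof of Theorem B

**Step 1: Reidemeister number exactly $n$.** Let
$$\beta_n=\begin{pmatrix}0&-1\\1&2-n\end{pmatrix},\qquad\det\beta_n=1 .$$
Its characteristic polynomial is $\lambda^2-(2-n)\lambda+1$, whose value at $\lambda=1$ is $n$. So $\det(1-\beta_n)=n$, and by Fact 2, $R(\beta_n)=|\mathbb Z^2/(1-\beta_n)\mathbb Z^2|=n$. For a product of two automorphisms, two pairs are twisted conjugate exactly when both coordinates are, so classes of the product are products of classes. Hence $\Phi\times\beta_n$ on $\Gamma\times\mathbb Z^2$ has Reidemeister number $1\cdot n=n$. The group $\Gamma\times\mathbb Z^2$ is again finitely generated, residually finite, elementary amenable and not virtually solvable.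

**Step 2: an invariant that separates the groups.** Let $\Pi$ be an infinite set of primes, and choose the sequence $(p_i)_{i\ge2}$ so that $\{p_i\}=\Pi$. We claim that the set of primes dividing orders of torsion elements of $\Gamma\times\mathbb Z^2$ (equivalently, of $\Gamma$) is exactly $\Pi$.

Since $B$ and $\mathbb Z^2$ are torsion-free, all torsion elements lie in $N^6$. The order of a torsion element of $N\le\prod_iP_i$ is the least common multiple of the orders of its components, which are powers of the $p_i$. The order of a torsion element of $N^6$ is the least common multiple of the orders of its six coordinates. So only primes in $\Pi$ occur.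

Conversely, fix $i\ge2$ and put $w_i=[a,\,t^{i+1}.a]\in N$. By Lemma 2, $w_i\in K$, so $w_i$ has finite order. Its $i$-component is $[1+e_0,\,1+e_{i+1}]$. Now $\operatorname{dist}(0,i+1)=\min(i+1,i(i+1))=i+1>i$ and $2\le i$, so $e_0e_{i+1}$ and $e_{i+1}e_0$ are distinct basis words of $A_i$. Therefore $1+e_0$ and $1+e_{i+1}$ do not commute, and the $i$-component of $w_i$ is a nontrivial element of the $p_i$-group $P_i$. So $p_i$ divides the order of $w_i$. This proves the claim.

Different sets $\Pi$ therefore give non-isomorphic groups $\Gamma\times\mathbb Z^2$, for each fixed $n$. There are $2^{\aleph_0}$ infinite sets of primes, and Theorem B is proved. $\blacksquare$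

## 9. Reidemeister number one and finite solvable quotients: proof of Theorem C

Here one published theorem enters (P. Rowley, *Finite groups admitting a fixed-point-free automorphism group*, J. Algebra 174 (1995), 724–727; it relies on the classification of finite simple groups): *a finite group having an automorphism whose only fixed point is $1$ is solvable.* Theorems A and B did not use it.

**Step 1: enough characteristic finite quotients.** We need finite quotients to which $\varphi$ descends. Let $G$ be finitely generated and residually finite with $R(\varphi)=1$. For each $n$, the group $G$ has only finitely many subgroups of index at most $n$, because such a subgroup is a point stabilizer for a homomorphism from $G$ to some symmetric group $S_m$ with $m\le n$, and there are finitely many of these homomorphisms. Let $C_n$ be the intersection of these subgroups. It has finite index, and it is characteristic, since automorphisms permute the subgroups of a given index. By residual finiteness $\bigcap_nC_n=1$.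

**Step 2: each quotient is solvable.** Put $Q=G/C_n$, and let $\bar\varphi$ be the automorphism of $Q$ induced by $\varphi$. By Fact 1, $R(\bar\varphi)=1$. By Fact 3, $\bar\varphi$ has only the trivial fixed point. By Rowley's theorem $Q$ is solvable.

**Step 3: conclusion.** A nontrivial element of $G$ lies outside some $C_n$, so it survives in the finite solvable group $G/C_n$. Hence $G$ is residually (finite solvable). The last assertion of Theorem C is Theorem B with $n=1$: those groups satisfy the hypotheses of Theorem C and are not virtually solvable. $\blacksquare$
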